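\title{Generic smoothness of the Hilbert scheme of space curves whose Rao module has diameter at most two}

\begin{abstract}
We prove that an irreducible component of the Hilbert scheme of space curves is generically smooth if the Rao module of its generic curve is concentrated in at most two consecutive degrees. This answers a question of Kleppe. It suffices that the component contain one curve whose Rao module $M$ has no two nonzero pieces in degrees differing by exactly two. For such a curve, with homogeneous ideal $I$ and $E=H^1_*(\mathcal O_C)$, every homomorphism $I\to M$ or $M\to E$ of degree zero is realized by a one-parameter deformation that shrinks $M$, and the Hilbert scheme is smooth at the curve when there is no such homomorphism. Mumford's nonreduced component shows that ``two'' cannot be replaced by ``three''.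
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic zero, $R=k[x_0,x_1,x_2,x_3]$ and $\mathbb P=\mathbb P^3=\operatorname{Proj}R$. A \emph{space curve} is a locally Cohen--Macaulay, equidimensional closed subscheme $C\subset\mathbb P$ of dimension one; that is, $C$ may be reducible or nonreduced but has no isolated or embedded points. Let $\mathrm H(d,g)$ be the Hilbert scheme of space curves of degree $d$ and arithmetic genus $g$, and let $(C)$ be the point defined by $C$. A property holds for the \emph{generic curve} of an irreducible closed subset $V\subset\mathrm H(d,g)$ if it holds for every $C$ with $(C)$ in some nonempty open subset of $V$. An irreducible component $V$ is \emph{generically smooth} (equivalently, reduced) if $\mathrm H(d,g)$ is smooth at $(C)$ for the generic curve $C$ of $V$. A \emph{generization} of $C$ is a generic curve of an irreducible closed subset containing $(C)$.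

For a coherent sheaf $\mathcal F$ on $\mathbb P$ put $H^i_*(\mathcal F)=\bigoplus_{v\in\mathbb Z}H^i(\mathbb P,\mathcal F(v))$, a graded $R$-module. A space curve $C$ with ideal sheaf $\mathcal I_C$ has three such modules,
\[
I=H^0_*(\mathcal I_C),\qquad M=M(C)=H^1_*(\mathcal I_C),\qquad E=H^2_*(\mathcal I_C)=H^1_*(\mathcal O_C).
\]
The first is the homogeneous ideal of $C$. The second is the \emph{Rao module}; its piece $M_v$ is the cokernel of the restriction map $R_v\to H^0(\mathcal O_C(v))$, so it measures the sections of $\mathcal O_C(v)$ that are not cut out by forms of degree $v$. It has finite length (Lemma~\ref{lem:bounded}). The curve is arithmetically Cohen--Macaulay (ACM) if $M=0$, and \emph{Buchsbaum} if $x_iM=0$ for all $i$. For $M\ne0$ the \emph{diameter} $\operatorname{diam}M$ is the number of integers from the least to the largest $v$ with $M_v\neq0$; for $M=0$ it is $0$. Thus $\operatorname{diam}M\le2$ says that $M$ is concentrated in at most two consecutive degrees, ACM curves included.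

Kleppe's paper \cite{Kleppe} contains the following two results.
\begin{enumerate}
\item[(i)] If the generic curve of an irreducible component of $\mathrm H(d,g)$ has Rao module of diameter $1$, then the component is generically smooth.
\item[(ii)] If $C$ is a Buchsbaum curve with $\operatorname{diam}M(C)\le2$, then $\mathrm H(d,g)$ is smooth at $(C')$ for some generization $C'$ of $C$.
\end{enumerate}
It poses the following question and leaves it open.

\begin{quote}
\textbf{Question.} Let $d$ and $g$ be arbitrary. Is every irreducible component of $\mathrm H(d,g)$ whose generic curve has Rao module concentrated in at most two consecutive degrees generically smooth?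
\end{quote}

The answer is yes. For a graded module $D$ of finite length let $S(D)=\{v:D_v\ne0\}$. The condition that the proof needs is
\[
S(M)\cap(S(M)+2)=\emptyset, \tag{$*$}
\]
which says that no two nonzero pieces of $M$ have degrees differing by exactly $2$. It holds whenever $\operatorname{diam}M\le2$.

\begin{theorem}\label{thm:generic}
Every irreducible component of $\mathrm H(d,g)$ that contains at least one curve satisfying $(*)$, for instance a curve with $\operatorname{diam}M\le2$, is generically smooth. In particular the Question has the answer yes, and \emph{(ii)} holds without the Buchsbaum hypothesis.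
\end{theorem}

Here is why one expects this. Section~\ref{sec:presentation} presents the ideal sheaf of a curve as the cokernel of a map $\Phi:\tilde P\to\tilde N\oplus\tilde F$, where $P$ and $F$ are free modules and $N$ is a second syzygy module of $M$. For an ACM curve one may take $N=0$; then $\Phi$ is a Hilbert--Burch matrix, whose entries can be lifted to any infinitesimal thickening of the base. In general, a deformation of $C$ along which the cohomology of the ideal sheaf does not jump consists of a deformation of the module $M$ and a lifting of $\Phi$, and the second part remains unobstructed. If $M$ lives in degrees $c$ and $c+1$, its module structure is an arbitrary linear map $R_1\otimes M_c\to M_{c+1}$, so it varies in an affine space. The quadratic equations $x_ix_j=x_jx_i$ appear only when $M_v$ and $M_{v+2}$ are both nonzero.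

The difficulty is the jumping of cohomology. The numbers $h^i(\mathcal I_C(v))$ are constant on an open subset of a component, but if the component is not known to be reduced, this says nothing about deformations over Artinian rings. A first-order deformation of $C$ gives an extension $0\to\mathcal I_C\to\mathcal I_\varepsilon\to\mathcal I_C\to0$ with connecting homomorphisms $I\to M$ and $M\to E$, and these measure the infinitesimal jump. The following theorem says that under $(*)$ every homomorphism of either kind comes with an actual family along which $M$ shrinks, and that the expectation above is correct when there are none. All homomorphisms of graded modules have degree $0$, and $\operatorname{Hom}(X,Y)$ denotes the group of these.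

\begin{theorem}\label{thm:local}
Let $C$ be a space curve of degree $d$ and arithmetic genus $g$ satisfying $(*)$.
\begin{enumerate}
\item[(1)] For every $\alpha\in\operatorname{Hom}(I,M)$, respectively $\beta\in\operatorname{Hom}(M,E)$, there are an open neighborhood $T$ of $0$ in $\mathbb A^1$ and a flat family of space curves $(C_t)_{t\in T}$ with $C_0=C$ and $M(C_t)\cong\operatorname{coker}\alpha$, respectively $M(C_t)\cong\ker\beta$, for all closed points $t\in T\setminus0$.
\item[(2)] If $\operatorname{Hom}(I,M)=0=\operatorname{Hom}(M,E)$, then $\mathrm H(d,g)$ is smooth at $(C)$.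
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:generic} follows because the length of $M$ is minimal at the generic curve of a component, so that part (1) forces the hypothesis of part (2). The same circle of arguments identifies that hypothesis with local constancy of the Rao function.

\begin{proposition}\label{prop:constant}
Let $C$ satisfy $(*)$. Then $\operatorname{Hom}(I,M)=0=\operatorname{Hom}(M,E)$ if and only if all functions $(C')\mapsto h^1(\mathcal I_{C'}(v))$, $v\in\mathbb Z$, are constant in a neighborhood of $(C)$ in $\mathrm H(d,g)$.
\end{proposition}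

The simplest cases of Theorem~\ref{thm:local}(2) are these. If $C$ is ACM, both groups vanish and $\mathrm H(d,g)$ is smooth at $(C)$. If $C$ is the union of the skew lines $x_0=x_1=0$ and $x_2=x_3=0$, then $R_v\to k[x_2,x_3]_v\oplus k[x_0,x_1]_v$ is surjective for $v\neq0$ and has a one-dimensional cokernel for $v=0$. So $M=k$ sits in degree $0$, where $I_0=0$ and $E_0=H^1(\mathcal O_C)=0$, and $\mathrm H(2,-1)$ is smooth at $(C)$.

Section~\ref{sec:example} carries out part (1) by hand for sextics of genus three on a quadric. After the preparations of Sections~\ref{sec:facts} and~\ref{sec:presentation}, part (1) is proved in Section~\ref{sec:shrink}, part (2) in Section~\ref{sec:smooth}, and the remaining statements in Section~\ref{sec:generic}. Section~\ref{sec:three} shows, using a theorem of Mumford, that three consecutive degrees are too many.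

\section{Sextics of genus three on a quadric}\label{sec:example}

Let $q=x_0x_3-x_1x_2$ and identify $Q=\{q=0\}$ with $\mathbb P^1\times\mathbb P^1$ by $(x_0,x_1,x_2,x_3)=(\lambda\xi,\lambda\eta,\mu\xi,\mu\eta)$. Let $C\subset Q$ be the zero scheme of a nonzero form $G$ of degree $4$ in $\lambda,\mu$ and degree $2$ in $\xi,\eta$. It is a space curve of degree $4+2=6$ and arithmetic genus $(4-1)(2-1)=3$. The sequence $0\to\mathcal O(-2)\xrightarrow{q}\mathcal I_C\to\mathcal O_Q(-4,-2)\to0$ gives
\[
M_v=H^1(\mathcal O_Q(v-4,v-2)),\qquad (I/qR)_v=H^0(\mathcal O_Q(v-4,v-2)).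
\]
By the K\"unneth formula the first group is nonzero only if $v-4\le-2$ and $v-2\ge0$, so $M=k(-2)$ is one-dimensional and sits in degree $2$. The second group vanishes for $v\le3$, so $I_v=0$ for $v\le 1$ and $I_2=kq$. Hence $\operatorname{Hom}(I,M)=k$, generated by the surjection $\alpha$ that sends $q$ to a generator of $M$ and kills $I_v$ for $v\ge3$. Theorem~\ref{thm:local}(1) predicts that $C$ is a limit of ACM curves. We construct the family in two steps.

\emph{A presentation of $\mathcal I_C$ built from $M$.} The module $M$ has the presentation $R(-3)^4\xrightarrow{d}R(-2)\to M\to0$ with $d=(x_0,x_1,x_2,x_3)$. Let $N=\ker d$. The sheaf $\tilde N$ is the kernel of the surjection $\mathcal O(-3)^4\to\mathcal O(-2)$, a bundle of rank $3$ with determinant $\mathcal O(-10)$ and $H^1_*(\tilde N)=M$. Every monomial of degree $4$ in $\lambda,\mu$ is divisible by $\mu^2$, $\lambda\mu$ or $\lambda^2$, and forms of bidegree $(2,2)$ are restrictions of quadrics, so $G=\mu^2b_1-\lambda\mu b_2+\lambda^2b_3$ on $Q$ for some quadrics $b_j\in R_2$. Put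
\[
a=\begin{pmatrix}x_1&x_3&0\\-x_0&-x_2&0\\0&x_1&x_3\\0&-x_0&-x_2\end{pmatrix},\qquad b=(b_1,b_2,b_3).
\]
Since $da=0$, the matrix $a$ defines a map $\mathcal O(-4)^3\to\tilde N$. We claim that there is an exact sequence
\begin{equation}\label{eq:sextic}
0\to\mathcal O(-4)^3\xrightarrow{\Phi_0=(a,b)}\tilde N\oplus\mathcal O(-2)\xrightarrow{\ h\ }\mathcal I_C\to0,
\end{equation}
where $h$ is the map $y\mapsto y\wedge\Phi_0(p_1)\wedge\Phi_0(p_2)\wedge\Phi_0(p_3)$, for $p_1,p_2,p_3$ a basis of the source, with values in $\mathcal O(-10)\otimes\mathcal O(-2)\otimes\mathcal O(12)=\mathcal O$.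

The minor of $a$ obtained by deleting the row with index $i$ ($i=0,\dots,3$) is $(-1)^{i+1}x_iq$. Where $x_i\neq0$, deleting the $i$th coordinate identifies $\tilde N$ with $\mathcal O(-3)^3$, so the determinant of $a:\mathcal O(-4)^3\to\tilde N$ is a unit times $q$. Off $Q$ the map $a$ is an isomorphism, and \eqref{eq:sextic} is exact there with $h$ onto $\mathcal O$. On $Q$ the rows of $a$ span the same space as $(\lambda,\mu,0)$ and $(0,\lambda,\mu)$, so $a$ has rank $2$ with kernel spanned by $(\mu^2,-\lambda\mu,\lambda^2)$. Near a point of $Q$ choose local bases $p_j$ of $\mathcal O(-4)^3$, $n_j$ of $\tilde N$ and $e$ of $\mathcal O(-2)$ with $a(p_1)=n_1$, $a(p_2)=n_2$, $a(p_3)=qn_3$. Then $p_3|_Q$ spans the kernel of $a|_Q$, so $b(p_3)|_Q$ is a unit times $G$. The cokernel of $\Phi_0$ is generated by $n_3$ and $e$ with the single relation $qn_3+b(p_3)e=0$, and $h(n_3)=b(p_3)$, $h(e)=-q$ up to a common unit. Since $q,b(p_3)$ is a regular sequence generating $\mathcal I_C$ locally, the claim follows.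

\emph{The deformation.} The group $\operatorname{Ext}^1(\mathcal O(-2),\tilde N)=H^1(\tilde N(2))=M_2$ is nonzero, so the middle term of \eqref{eq:sextic} deforms to a nonsplit extension. Explicitly, for $s\in k$ let
\[
\mathcal B_s=\Big\{(y,\varphi)\in\mathcal O(-3)^4\oplus\mathcal O(-2):\ \textstyle\sum_ix_iy_i+s\varphi=0\Big\}.
\]
Then $\mathcal B_0=\tilde N\oplus\mathcal O(-2)$, while for $s\neq0$ the first projection gives $\mathcal B_s\cong\mathcal O(-3)^4$, which has no $H^1_*$. It remains to deform $\Phi_0$ along with $\mathcal B_s$. Write $b_j=-\sum_ix_ia'_{ij}$ with linear forms $a'_{ij}$. Then $d(a+sa')+sb=0$, so $\Phi_s=(a+sa',b)$ maps $\mathcal O(-4)^3$ into $\mathcal B_s$. Lemma~\ref{lem:HB} below shows that near $s=0$ the cokernels are the ideal sheaves of a flat family of space curves $C_s$ with $C_0=C$. For $s\neq0$ we have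
\[
0\to\mathcal O(-4)^3\xrightarrow{a+sa'}\mathcal O(-3)^4\to\mathcal I_{C_s}\to0,
\]
so $C_s$ is an ACM curve, cut out by the four $3\times3$ minors of $a+sa'$. At $s=0$ these minors become $\pm x_iq$ and cut out the whole quadric; the extra summand $\mathcal O(-2)$ and the row $b$ are what retains the limit curve.

The construction used one fact beyond the presentation \eqref{eq:sextic}: the entries of $b$ lie in the image of $d$. Here this holds for degree reasons. In general it will be deduced from $(*)$.

\begin{remark}
The condition in Theorem~\ref{thm:local}(2) is sufficient for smoothness but not necessary. Take $C$ as above and smooth. It is connected since $M_0=0$, and $H^1(\mathcal O_C(1))=0$ since $6>2\cdot3-2$. The normal bundle of $C$ is a quotient of $\mathcal O_C(1)^4$, so its $H^1$ vanishes and $\mathrm H(6,3)$ is smooth at $(C)$, although $\operatorname{Hom}(I,M)\neq0$.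
\end{remark}

\section{Conventions and standard facts}\label{sec:facts}

For a $k$-algebra $A$ put $R_A=R\otimes_kA$ and $\mathbb P_A=\mathbb P^3_A$. A graded $R_A$-module is \emph{free} if it is a finite direct sum of twists $R_A(a)$, where $X(a)_v=X_{a+v}$. A \emph{bundle} is a locally free sheaf of finite rank. An \emph{Artin ring} is a local Artinian $k$-algebra $A$ with residue field $k$ and maximal ideal $\mathfrak m_A$; the case $A=k$ is allowed. A \emph{small extension} is a surjection of Artin rings whose kernel is one-dimensional over $k$. For a sheaf or a map on $\mathbb P^3\times T$ the subscript $t$ denotes restriction to the fiber over $t\in T$, and for a sheaf on $\mathbb P$ the subscript $T$ denotes pullback to $\mathbb P^3\times T$. ``Shrinking $T$'' means replacing $T$ by an open neighborhood of a given point $0$; it changes nothing when $T$ is the spectrum of an Artin ring. We use the following facts.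

\begin{enumerate}
\item[(S1)] \emph{Free modules.} If $G$ is a free $R_A$-module, then $H^0_*(\tilde G)=G$ and $H^1_*(\tilde G)=H^2_*(\tilde G)=0$. For $\mathcal F$ coherent on $\mathbb P_A$, the sheaf associated with $H^0_*(\mathcal F)$ is $\mathcal F$, and $\operatorname{Ext}^i(\tilde G,\mathcal F)=\operatorname{Hom}(G,H^i_*(\mathcal F))$, functorially in $G$ and $\mathcal F$. In particular we do not distinguish a map $G\to H^0_*(\mathcal F)$ from the sheaf map $\tilde G\to\mathcal F$.
\item[(S2)] \emph{Local criterion} \cite[Thm.~22.5]{Matsumura}. Let $A\to B$ be a local homomorphism of noetherian local rings and $u:X\to Y$ a map of finite $B$-modules with $Y$ flat over $A$. If $u\otimes_AA/\mathfrak m_A$ is injective, then $u$ is injective and $\operatorname{coker}u$ is $A$-flat.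
\item[(S3)] \emph{Auslander--Buchsbaum.} A nonzero finite module $X$ over a regular local ring $B$ has projective dimension $\dim B-\operatorname{depth}X$. As a space curve $C$ is locally Cohen--Macaulay of pure codimension $2$, the stalks of $\mathcal O_C$ along $C$ have projective dimension $2$, and $\mathcal I_C$ has local projective dimension $\le1$. The kernel of a surjection from a bundle onto a sheaf of local projective dimension $\le1$ is a bundle.
\item[(S4)] \emph{Horrocks' criterion.} A bundle $\mathcal P$ on $\mathbb P$ with $H^1_*(\mathcal P)=H^2_*(\mathcal P)=0$ is a direct sum of line bundles $\mathcal O(-b_i)$.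
\item[(S5)] \emph{Serre duality.} For a graded module $X$ with finite-dimensional pieces let $X^*$ be the graded dual, $(X^*)_v=\operatorname{Hom}_k(X_{-v},k)$. For a bundle $\mathcal K$ on $\mathbb P$ there are isomorphisms of graded modules $H^i_*(\mathcal K^\vee(-4))\cong H^{3-i}_*(\mathcal K)^*$, functorial in $\mathcal K$.
\item[(S6)] \emph{Cohomology and base change} (see \cite[III.12.11]{HartshorneAG}). Let $\Lambda$ be a noetherian local $k$-algebra with residue field $\kappa$ and $\mathcal F$ a $\Lambda$-flat coherent sheaf on $\mathbb P_\Lambda$. There is a bounded complex $L^\bullet$ of finite free $\Lambda$-modules with $H^i(L^\bullet\otimes X)\cong H^i(\mathcal F\otimes X)$, naturally in the $\Lambda$-module $X$. Splitting off summands $\Lambda\xrightarrow{\sim}\Lambda$, we may take it \emph{minimal}, that is, with differentials vanishing modulo the maximal ideal; then $H^i(\mathcal F\otimes\kappa)=L^i\otimes\kappa$. Nakayama's lemma gives two consequences. (a) If $H^i(\mathcal F)\to H^i(\mathcal F\otimes\kappa)$ is surjective for all $i$, then the cycles of $L^i$ map onto $L^i\otimes\kappa$ and so fill $L^i$;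 the differentials vanish, and all $H^i(\mathcal F)$ are free and commute with base change. (b) If $H^i(\mathcal F)=0$ for all $i>0$, then $L^i=0$ for $i>0$ by descending induction, and $L^i=0$ for $i<0$ by minimality; so $H^i(\mathcal F\otimes\kappa)=0$ for $i>0$, and $H^0(\mathcal F)$ is free and commutes with base change. Finally, for a flat coherent sheaf on $\mathbb P^3\times T$ the functions $t\mapsto h^i(\mathcal F_t)$ are upper semicontinuous.
\item[(S7)] \emph{The Hilbert scheme.} The scheme $\mathrm H(d,g)$ is open in the projective Hilbert scheme of subschemes with Hilbert polynomial $dv+1-g$, and morphisms $T\to\mathrm H(d,g)$ correspond to flat families of space curves over $T$ with these invariants. By the infinitesimal criterion, $\mathrm H(d,g)$ is smooth at $(C)$ if and only if, for every small extension $A'\to A$, every $A$-flat $C_A\subset\mathbb P_A$ with closed fiber $C$ is the restriction of an $A'$-flat $C_{A'}\subset\mathbb P_{A'}$.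
\end{enumerate}

All families in this paper are obtained by writing down a map of sheaves and checking one fiber. The global form of (S2) makes this possible.

\begin{lemma}\label{lem:flat}
Let $T$ be a noetherian $k$-scheme, $0\in T$ a point, and $\mathcal Y$ a $T$-flat coherent sheaf on $\mathbb P^3\times T$.
\begin{enumerate}
\item[(a)] Let $u:\mathcal X\to\mathcal Y$ be a map of coherent sheaves with $u_0$ injective. After shrinking $T$, the map $u$ is injective, $\operatorname{coker}u$ is $T$-flat, and all $u_t$ are injective.
\item[(b)] If $\mathcal Y_0$ is a bundle, then $\mathcal Y$ is a bundle after shrinking $T$.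
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $Z$ of points where $\ker u\neq0$ or $\operatorname{coker}u$ is not $T$-flat is closed, because the flat locus is open. By (S2), applied to $\mathcal O_{T,0}\to\mathcal O_{\mathbb P^3\times T,x}$, it contains no point $x$ of the fiber over $0$. The image of $Z$ in $T$ is closed by properness and does not contain $0$; remove it. Tensoring $0\to\mathcal X\to\mathcal Y\to\operatorname{coker}u\to0$ with the residue field of $t$ preserves exactness since the last term is flat.

(b) At a point $x$ over $0$, lift a basis of $(\mathcal Y_0)_x$ to a map $\mathcal O_x^r\to\mathcal Y_x$. It is surjective by Nakayama's lemma and injective by (S2). So the closed set where $\mathcal Y$ is not locally free misses the fiber over $0$, and we remove its image.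
\end{proof}

The next lemma says that an abstract isomorphism class of ideal sheaf determines the subscheme. It uses only that $C$ has codimension $2$.

\begin{lemma}\label{lem:hom}
Let $A$ be an Artin ring and $C_A\subset\mathbb P_A$ an $A$-flat subscheme with ideal sheaf $\mathcal I_A$, whose closed fiber is a space curve $C$. Then every map $\mathcal I_A\to\mathcal O_{\mathbb P_A}$ is $c$ times the inclusion for some $c\in A$.
\end{lemma}

\begin{proof}
For an ideal $J$ of height $2$ in a regular local ring $B$ we have $\operatorname{Ext}^i_B(B/J,B)=0$ for $i\le1$, so $\mathcal Ext^i_{\mathbb P}(\mathcal O_C,\mathcal O_{\mathbb P})=0$ for $i\le1$. A locally free resolution of the $A$-flat sheaf $\mathcal O_{C_A}$ restricts to a locally free resolution of $\mathcal O_C$, whence $\mathcal Ext^i_{\mathbb P_A}(\mathcal O_{C_A},\mathcal O_{\mathbb P})=\mathcal Ext^i_{\mathbb P}(\mathcal O_C,\mathcal O_{\mathbb P})$. A composition series of $A$ filters $\mathcal O_{\mathbb P_A}$ with quotients $\mathcal O_{\mathbb P}$, so $\mathcal Ext^i_{\mathbb P_A}(\mathcal O_{C_A},\mathcal O_{\mathbb P_A})=0$ for $i\le1$. The sequence $0\to\mathcal I_A\to\mathcal O_{\mathbb P_A}\to\mathcal O_{C_A}\to0$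 now gives $\mathcal Hom(\mathcal I_A,\mathcal O_{\mathbb P_A})=\mathcal O_{\mathbb P_A}$ with $1$ corresponding to the inclusion, and $H^0(\mathcal O_{\mathbb P_A})=A$.
\end{proof}

Semicontinuity controls one twist at a time. To control the whole Rao module we need to know that only finitely many twists matter.

\begin{lemma}\label{lem:bounded}
There are integers $v_-\le v_+$ such that $h^1(\mathcal I_C(v))=0$ for all $(C)\in\mathrm H(d,g)$ and all $v\notin[v_-,v_+]$. In particular $M(C)$ has finite length.
\end{lemma}

\begin{proof}
The scheme $\mathrm H=\mathrm H(d,g)$ is noetherian by (S7). Let $p:\mathbb P^3\times\mathrm H\to\mathrm H$ be the projection and $\mathcal I$ the universal ideal sheaf, which is flat over $\mathrm H$. By relative Serre vanishing, $R^ip_*(\mathcal I(v))=0$ for $i>0$ and $v\gg0$, and (S6)(b) transfers the vanishing to all fibers. For negative twists we dualize. For $m\gg0$ the sheaf $p_*(\mathcal I(m))$ is locally free by (S6)(b), and $p^*p_*(\mathcal I(m))(-m)\to\mathcal I$ is surjective. Its kernel $\mathcal K$ is $\mathrm H$-flat, and the fiber $\mathcal K_C$ is the kernel of a surjection $\mathcal O(-m)^n\to\mathcal I_C$,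 a bundle by (S3). So $\mathcal K$ is a bundle by Lemma~\ref{lem:flat}(b). On fibers, (S1) and (S5) give $H^1(\mathcal I_C(v))\cong H^2(\mathcal K_C(v))\cong H^1(\mathcal K_C^\vee(-v-4))^*$. Relative Serre vanishing and (S6)(b) for $\mathcal K^\vee$ show that this is zero on all fibers for $v\ll0$.
\end{proof}

\section{Presenting a sheaf by its first cohomology module}\label{sec:presentation}

We construct the analogue of \eqref{eq:sextic} for every curve. The smoothness proof needs it for deformations as well, so we work over an Artin ring $A$. The first step turns a module $D$ of finite length into a bundle whose only intermediate cohomology is $H^1_*=D$.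

\begin{lemma}\label{lem:syzygy}
Let $D$ be a finitely generated graded $R_A$-module with all $D_v$ free over $A$ and $D_v=0$ for almost all $v$. Let $G_1\xrightarrow{d}G_0\xrightarrow{\pi}D\to0$ be exact with $G_0,G_1$ free, and let $N=\ker d$.
\begin{enumerate}
\item[(a)] $N$ is $A$-flat, and $N\otimes_AA_1=\ker(d\otimes_AA_1)$ for every $A$-algebra $A_1$.
\item[(b)] The sequence $0\to\tilde N\to\tilde G_1\to\tilde G_0\to0$ is exact, $\tilde N$ is a bundle, $H^0_*(\tilde N)=N$, the connecting map $\delta:G_0\to H^1_*(\tilde N)$ induces an isomorphism $D\cong H^1_*(\tilde N)$, and $H^2_*(\tilde N)=0$.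
\item[(c)] If $\mathcal F$ is a coherent sheaf on $\mathbb P_A$ with $H^1_*(\mathcal F)\cong D$, there is a map $u:\tilde N\to\mathcal F$ such that $H^1_*(u)$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $0\to\operatorname{im}d\to G_0\to D\to0$ the last two terms are $A$-flat, so $\operatorname{im}d$ is $A$-flat. Then $0\to N\to G_1\to\operatorname{im}d\to0$ shows that $N$ is $A$-flat. Both sequences have a flat last term and stay exact after tensoring with $A_1$.

(b) We have $\tilde D=0$ since $D_v=0$ for $v\gg0$, and the kernel of a surjection of bundles is a bundle. By (S1) the long exact sequence reads $0\to H^0_*(\tilde N)\to G_1\to G_0\xrightarrow{\delta}H^1_*(\tilde N)\to0$, and it places $H^2_*(\tilde N)$ between $H^1_*(\tilde G_0)=0$ and $H^2_*(\tilde G_1)=0$.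

(c) Identify $H^1_*(\mathcal F)$ with $D$. Applying $\operatorname{Hom}(-,\mathcal F)$ to the sequence in (b) and using (S1), we get the exact sequence
\[
\operatorname{Hom}(\tilde N,\mathcal F)\xrightarrow{\partial}\operatorname{Hom}(G_0,D)\xrightarrow{\ \circ\,d\ }\operatorname{Hom}(G_1,D).
\]
Since $\pi d=0$, there is $u$ with $\partial u=\pi$. Up to sign, $\partial u$ is the image under $u$ of the class of the extension in $\operatorname{Ext}^1(\tilde G_0,\tilde N)=\operatorname{Hom}(G_0,H^1_*(\tilde N))$, and this class is $\pm\delta$. So $H^1_*(u)\circ\delta=\pm\pi$. Both $\delta$ and $\pi$ are surjective with kernel $\operatorname{im}d$, hence $H^1_*(u)$ is an isomorphism.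
\end{proof}

The map $u$ accounts for $H^1_*(\mathcal F)$. Adding a free module accounts for $H^0_*(\mathcal F)$, and then the kernel has no intermediate cohomology left.

\begin{lemma}\label{lem:present}
In the situation of Lemma~\ref{lem:syzygy}(c), assume that $\mathcal F$ is $A$-flat, that $\mathcal F_0=\mathcal F\otimes_Ak$ has local projective dimension $\le1$, that $W=H^0_*(\mathcal F)$ is finitely generated, and that $H^i_*(\mathcal F)\otimes_Ak\to H^i_*(\mathcal F_0)$ is an isomorphism for $i=0,1$. Let $f:F\to W$ be a surjection with $F$ free. Then there are a free $R_A$-module $P$ and exact sequences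
\[
0\to\tilde P\to\tilde N\oplus\tilde F\xrightarrow{(u,f)}\mathcal F\to0,\qquad 0\to P\to N\oplus F\xrightarrow{(u,f)}W\to0 .
\]
\end{lemma}

\begin{proof}
The map $(u,f)$ is surjective on $H^0_*$ because $f$ is, hence surjective, as $\tilde W=\mathcal F$. Let $\mathcal P$ be its kernel. Since $\mathcal F$ is $A$-flat, $\mathcal P$ is $A$-flat and $\mathcal P_0=\mathcal P\otimes_Ak$ is the kernel of $(u_0,f_0):\tilde N_0\oplus\tilde F_0\to\mathcal F_0$, where $N_0=N\otimes_Ak$ and $F_0=F\otimes_Ak$.

We first split $\mathcal P_0$. By the base change assumption for $i=0$, the map $f_0:F_0\to H^0_*(\mathcal F_0)$ is surjective. By Lemma~\ref{lem:syzygy}(a),(b), $H^1_*(\tilde N_0)=D\otimes_Ak=H^1_*(\tilde N)\otimes_Ak$; with the assumption for $i=1$ this shows that $H^1_*(u_0)=H^1_*(u)\otimes_Ak$ is an isomorphism. In the long exact sequence, surjectivity on $H^0_*$ and injectivity on $H^1_*$ give $H^1_*(\mathcal P_0)=0$, and surjectivity on $H^1_*$ embeds $H^2_*(\mathcal P_0)$ in $H^2_*(\tilde N_0\oplus\tilde F_0)=0$. By (S3), $\mathcal P_0$ is a bundle, so $\mathcal P_0\cong\bigoplus\mathcal O_{\mathbb P}(-b_i)$ by (S4).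

Now we lift the splitting. By flatness, $\mathfrak m_A\mathcal P$ is filtered with quotients $(\mathfrak m_A^j/\mathfrak m_A^{j+1})\otimes_k\mathcal P_0$, so $H^1_*(\mathfrak m_A\mathcal P)=0$ and $H^0_*(\mathcal P)\to H^0_*(\mathcal P_0)$ is surjective. Lifting the generators gives a map $\bigoplus\mathcal O_{\mathbb P_A}(-b_i)\to\mathcal P$ that is an isomorphism modulo $\mathfrak m_A$. It is surjective by Nakayama's lemma. Since $\mathcal P$ is flat, the kernel is zero modulo $\mathfrak m_A$, hence zero. So $\mathcal P=\tilde P$ with $P$ free, and the second sequence is $H^0_*$ of the first.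
\end{proof}

Conversely, a deformation of such a presentation of $\mathcal I_C$ must be turned back into a family of curves. The cokernel is a priori only a family of sheaves; maximal minors embed it in the structure sheaf.

\begin{lemma}[Hilbert--Burch in families]\label{lem:HB}
Let $T$ be an open neighborhood of $0$ in $\mathbb A^1$, or the spectrum of an Artin ring with closed point $0$. Let $\Phi:\mathcal P\to\mathcal B$ be a map of bundles of ranks $r$ and $r+1$ on $\mathbb P^3\times T$ with $\det\mathcal B\otimes(\det\mathcal P)^{-1}\cong\mathcal O(e)$ for some $e$. Assume that $\Phi_0$ is injective with cokernel isomorphic to $\mathcal I_C$ for a space curve $C$. Then $e=0$, and after shrinking $T$ the sheaf $\mathcal F=\operatorname{coker}\Phi$ is $T$-flat, all $\Phi_t$ are injective, and the map $\bar h:\mathcal F\to\mathcal O(e)$ induced by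
\[
y\mapsto\big(y\wedge\Phi(p_1)\wedge\dots\wedge\Phi(p_r)\big)\otimes(p_1\wedge\dots\wedge p_r)^{-1},\qquad p_1,\dots,p_r\text{ a local basis of }\mathcal P,
\]
is injective. Its image is the ideal sheaf of a $T$-flat family of space curves $C_t$ with $C_0=C$ and $\mathcal I_{C_t}\cong\mathcal F_t$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:flat}(a), after shrinking, $\Phi$ is injective with $T$-flat cokernel and all $\Phi_t$ are injective. The displayed formula does not depend on the basis and kills the image of $\Phi$, so $\bar h$ is well defined, and its formation commutes with base change. Off $C$ the cokernel of $\Phi_0$ is the trivial line bundle, so $\Phi_0$ is locally split there and $\bar h_0$ is an isomorphism. Thus $\mathcal O(e)\cong\mathcal O$ on $\mathbb P\setminus C$. This isomorphism and its inverse extend across the codimension-two set $C$, so $e=0$. By Lemma~\ref{lem:hom} with $A=k$, the map $\bar h_0:\mathcal I_C\to\mathcal O_{\mathbb P}$ is a multiple of the inclusion, and it is nonzero. By Lemma~\ref{lem:flat}(a) again, after shrinking, $\bar h$ is injective, its cokernel is the structure sheaf of a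 $T$-flat subscheme with fibers $C_t$ and $C_0=C$, and $\bar h_t$ identifies $\mathcal F_t=\operatorname{coker}\Phi_t$ with $\mathcal I_{C_t}$. Hence $\mathcal I_{C_t}$ has local projective dimension $\le1$ and $\mathcal O_{C_t}$ has local projective dimension $\le2$. By (S3), $\mathcal O_{C_t}$ has depth $\ge1$ at every closed point of $C_t$, so $C_t$ has no isolated or embedded points. Its Hilbert polynomial is that of $C$, of degree $1$. Therefore $C_t$ is a space curve.
\end{proof}

\section{Deformations that shrink the Rao module}\label{sec:shrink}

Let $\tilde P\xrightarrow{(a,b)}\tilde N\oplus\tilde F\xrightarrow{(u,f)}\mathcal I_C$ be a presentation as in Lemma~\ref{lem:present} and let $\alpha:I\to M$. As in Section~\ref{sec:example}, the element $\alpha f\in\operatorname{Hom}(F,M)=\operatorname{Ext}^1(\tilde F,\tilde N)$ deforms $\tilde N\oplus\tilde F$ to an extension with smaller $H^1_*$. For the map $(a,b)$ to follow the deformation, the pullback of the extension along $b$ must split, that is, $\alpha fb=0$. Now $fb=-ua$, so $\alpha fb$ factors through a homomorphism $N\to M$. This is where $(*)$ enters.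

\begin{lemma}\label{lem:vanish}
Let $D$ be a graded $R$-module of finite length with $S(D)\cap(S(D)+2)=\emptyset$. Let $G_1\xrightarrow{d}G_0\to D\to0$ be a minimal free presentation and $N=\ker d$. Then $\operatorname{Hom}(N,D)=0$.
\end{lemma}

\begin{proof}
By minimality the presentation is the beginning of the minimal free resolution of $D$, so $N\otimes_Rk\cong\operatorname{Tor}_2^R(D,k)$. Resolving $k$ by the Koszul complex instead, $\operatorname{Tor}_2^R(D,k)_v$ is the homology in the middle of
\[
\textstyle\bigwedge^3R_1\otimes D_{v-3}\to\bigwedge^2R_1\otimes D_{v-2}\to R_1\otimes D_{v-1}.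
\]
So the minimal generators of $N$ have degrees in $S(D)+2$, where $D$ is zero, and a homomorphism of degree $0$ kills them.
\end{proof}

We carry out the deformation for a more general sheaf $\mathcal F$ than $\mathcal I_C$, and we carry along a given map $\rho$ into $\mathcal F$. Both generalizations serve the case of $\beta:M\to E$, which Serre duality will reduce to the present one.

\begin{proposition}\label{prop:key}
Let $\mathcal F$ be a coherent sheaf on $\mathbb P$ of local projective dimension $\le1$ such that $W=H^0_*(\mathcal F)$ is finitely generated and $D=H^1_*(\mathcal F)$ has finite length, with $S(D)\cap(S(D)+2)=\emptyset$. Let $\alpha\in\operatorname{Hom}(W,D)$, and let $\rho:F'\to W$ be a map from a free module with $\alpha\rho=0$. Then there are an open neighborhood $T$ of $0$ in $\mathbb A^1$, an exact sequence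
\[
0\to\tilde P_T\xrightarrow{\Phi}\mathcal B_T\to\mathcal F_T'\to0
\]
on $\mathbb P^3\times T$ and a map $\rho_T:\tilde F'_T\to\mathcal F'_T$ with the following properties: $P$ is free, $\mathcal B_T$ is a bundle, $\mathcal F'_T$ is $T$-flat, $\det\mathcal B_T\otimes(\det\tilde P_T)^{-1}\cong\mathcal O(e)$ for some $e$, the fiber $(\mathcal F'_0,\rho_0)$ is isomorphic to $(\mathcal F,\rho)$, and $H^1_*(\mathcal F'_t)\cong D/\alpha(W)$ for all closed $t\in T\setminus0$.
\end{proposition}

\begin{proof}
Let $G_1\xrightarrow{d}G_0\xrightarrow{\pi}D\to0$ be a minimal free presentation and $N=\ker d$. Lemmas~\ref{lem:syzygy} and~\ref{lem:present} with $A=k$ give a map $u$, a surjection $f:F\to W$ and an exact sequence $0\to P\xrightarrow{(a,b)}N\oplus F\xrightarrow{(u,f)}W\to0$ with $P$ and $F$ free. By Lemma~\ref{lem:vanish}, $\alpha u=0$.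

\emph{The correction terms.} Since $F$ is free, there is $\hat\alpha:F\to G_0$ with $\pi\hat\alpha=\alpha f$. From $ua+fb=0$ we get
\[
\pi\hat\alpha b=\alpha fb=-\alpha ua=0 .
\]
As $P$ is free and $\ker\pi=\operatorname{im}d$, there is $a':P\to G_1$ with $da'=-\hat\alpha b$. Since $F'$ is free, $\rho$ lifts to $(\rho_1,\rho_2):F'\to N\oplus F$, so that $\rho=u\rho_1+f\rho_2$. Then $\pi\hat\alpha\rho_2=\alpha f\rho_2=\alpha\rho-\alpha u\rho_1=0$, and there is $\rho_1':F'\to G_1$ with $d\rho_1'=-\hat\alpha\rho_2$.

\emph{The family.} Regard $a$ and $\rho_1$ as maps into $G_1\supset N$, extend scalars to $k[s]$, and define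
\[
\Delta=(d,\,s\hat\alpha):G_1\oplus F\to G_0,\qquad\Phi=(a+sa',\,b):P\to G_1\oplus F,\qquad\Psi=(\rho_1+s\rho_1',\,\rho_2):F'\to G_1\oplus F .
\]
Since $da=0$ and $d\rho_1=0$,
\[
\Delta\Phi=da+s(da'+\hat\alpha b)=0,\qquad\Delta\Psi=d\rho_1+s(d\rho_1'+\hat\alpha\rho_2)=0 .
\]
On $\mathbb P^3\times\mathbb A^1$, with $\mathbb A^1=\operatorname{Spec}k[s]$, the sheaf map $\tilde\Delta$ is surjective because $\tilde d$ is. So $\mathcal B=\ker\tilde\Delta$ is a bundle, $\mathcal B_t=\ker\tilde\Delta_t$ for all $t$, and $\mathcal B_0=\tilde N\oplus\tilde F$. The maps $\Phi$ and $\Psi$ land in $\mathcal B$, and $\Phi_0=(a,b)$ is injective with cokernel $\mathcal F$. By Lemma~\ref{lem:flat}(a) there is an open $T\ni0$ over which $\Phi$ is injective with $T$-flat cokernel $\mathcal F'_T$ and all $\Phi_t$ are injective. Let $\rho_T$ be $\Psi$ followed by the projection to $\mathcal F'_T$; then $\rho_0=u\rho_1+f\rho_2=\rho$. The determinant condition holds since $\det\mathcal B=\det(\tilde G_1\oplus\tilde F)\otimes(\det\tilde G_0)^{-1}$ and $G_0,G_1,F,P$ are free.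

\emph{The general fiber.} Let $t\in T\setminus0$ be a closed point, that is, a nonzero scalar. Apply (S1) to $0\to\tilde P\to\mathcal B_t\to\mathcal F'_t\to0$ and to $0\to\mathcal B_t\to\tilde G_1\oplus\tilde F\to\tilde G_0\to0$:
\[
H^1_*(\mathcal F'_t)=H^1_*(\mathcal B_t)=G_0/\big(\operatorname{im}d+t\hat\alpha(F)\big)\cong D/\alpha f(F)=D/\alpha(W).
\]
This proves the last property.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}(1)]
\emph{The case $\alpha\in\operatorname{Hom}(I,M)$.} Proposition~\ref{prop:key} applies to $\mathcal F=\mathcal I_C$, $W=I$, $D=M$, $F'=0$, by (S3), Lemma~\ref{lem:bounded} and $(*)$. Since $\mathcal I_C$ has rank $1$, Lemma~\ref{lem:HB} applies to $\Phi$ and gives curves $C_t$ with $C_0=C$ and $\mathcal I_{C_t}\cong\mathcal F'_t$. So $M(C_t)\cong\operatorname{coker}\alpha$ for $t\neq0$.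

\emph{The case $\beta\in\operatorname{Hom}(M,E)$.} The map $\beta$ goes from $H^1_*$ to $H^2_*$ of $\mathcal I_C$. Passing to a syzygy bundle raises both indices by one, and Serre duality then turns a map $H^2_*\to H^3_*$ into a map $H^0_*\to H^1_*$. Let $F\to I$ be a surjection with $F$ free and $0\to\mathcal K\xrightarrow{\iota}\tilde F\to\mathcal I_C\to0$ the resulting sequence. By (S3), $\mathcal K$ is a bundle, and by (S1)
\[
H^2_*(\mathcal K)\cong M,\qquad 0\to E\to H^3_*(\mathcal K)\xrightarrow{H^3_*(\iota)}H^3_*(\tilde F)\ \text{ is exact.}
\]
Put $\mathcal V=\mathcal K^\vee(-4)$ and $F'=F^\vee(-4)$, where $F^\vee$ is the dual free module. By (S5),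
\[
D:=H^1_*(\mathcal V)\cong M^*,\qquad W:=H^0_*(\mathcal V)\cong H^3_*(\mathcal K)^*,\qquad F'=H^0_*(\tilde F')\cong H^3_*(\tilde F)^*,
\]
and the map $\rho:F'\to W$ given by the transpose of $\iota$ is the graded dual of $H^3_*(\iota)$. Let $\beta'$ be the composite $M\xrightarrow{\beta}E\subset H^3_*(\mathcal K)$ and let $\alpha=\beta'^*:W\to D$.

We check the hypotheses of Proposition~\ref{prop:key} for $\mathcal V,\alpha,\rho$. The sheaf $\mathcal V$ is a bundle. Dualizing a surjection from a sum of line bundles onto $\mathcal V^\vee$ embeds $\mathcal V$ in a sum of line bundles, so $W$ is a submodule of a free module and is finitely generated. We have $S(D)=-S(M)$, and two elements of $-S(M)$ differ by $2$ exactly when their negatives do. Finally $\alpha\rho$ is dual to $H^3_*(\iota)\circ\beta'$, which is zero because $\beta'$ takes values in $E=\ker H^3_*(\iota)$.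

The proposition gives a $T$-flat sheaf $\mathcal V_T$ with $\mathcal V_0=\mathcal V$ and a map $\rho_T:\tilde F'_T\to\mathcal V_T$. By Lemma~\ref{lem:flat}(b), $\mathcal V_T$ is a bundle after shrinking $T$, and $\det\mathcal V_T=\det\mathcal B_T\otimes(\det\tilde P_T)^{-1}$ is of the form $\mathcal O(e)$. The bundle $\mathcal V_T$ alone does not define a curve; this is why $\rho$ was carried along. Put $\mathcal K_T=\mathcal V_T^\vee(-4)$. The transpose of $\rho_T$ is a map $\mathcal K_T\to\tilde F_T$ with fiber $\iota$ over $0$, and it satisfies the hypotheses of Lemma~\ref{lem:HB}. We obtain a family $C_t$ with $C_0=C$ and exact sequences $0\to\mathcal K_t\to\tilde F\to\mathcal I_{C_t}\to0$. For closed $t\neq0$,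
\[
M(C_t)\cong H^2_*(\mathcal K_t)\cong H^1_*(\mathcal V_t)^*\cong(D/\alpha(W))^*\cong\ker(\alpha^*)=\ker\beta'=\ker\beta,
\]
which completes the proof.
\end{proof}

\section{Smoothness when the cohomology cannot jump}\label{sec:smooth}

To lift a deformation $C_A$ we want to present $\mathcal I_A$ by Lemma~\ref{lem:present} and lift the presentation. That lemma requires the cohomology to commute with base change, which is what the two vanishing conditions provide. Condition $(*)$ is not needed for this step.

\begin{lemma}\label{lem:basechange}
Let $C$ be a space curve with $\operatorname{Hom}(I,M)=0=\operatorname{Hom}(M,E)$. Let $A$ be an Artin ring and $C_A\subset\mathbb P_A$ an $A$-flat subscheme with closed fiber $C$ and ideal sheaf $\mathcal I_A$. Then all $H^i(\mathcal I_A(v))$ are free $A$-modules and commute with base change.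
\end{lemma}

\begin{proof}
We use induction on the length of $A$; for $A=k$ there is nothing to prove. Let $A\to A_0$ be a small extension with kernel $J\cong k$. Tensoring the $A$-flat sheaf $\mathcal I_A$ with $0\to J\to A\to A_0\to0$ gives $0\to\mathcal I_C\to\mathcal I_A\to\mathcal I_{A_0}\to0$. The connecting maps $H^i_*(\mathcal I_{A_0})\to H^{i+1}_*(\mathcal I_C)$ are $R_A$-linear of degree $0$ with target killed by $\mathfrak m_A$, so they factor through $H^i_*(\mathcal I_{A_0})\otimes_{A_0}k$, which is $H^i_*(\mathcal I_C)$ by induction. We show that they vanish.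

For $i=0$ and $i=1$ they are given by elements of $\operatorname{Hom}(I,M)$ and $\operatorname{Hom}(M,E)$. For $i=3$ the target is zero. For $i=2$ we must show that $H^3(\mathcal I_C(v))\to H^3(\mathcal I_A(v))$ is injective. Its composite with $H^3(\mathcal I_A(v))\to H^3(\mathcal O_{\mathbb P_A}(v))$ equals, by naturality, the composite
\[
H^3(\mathcal I_C(v))\otimes J\to H^3(\mathcal O_{\mathbb P}(v))\otimes J\to H^3(\mathcal O_{\mathbb P}(v))\otimes A .
\]
The first map is an isomorphism because $H^2$ and $H^3$ of $\mathcal O_C(v)$ vanish on the curve $C$, and the second is injective.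

Thus $H^i(\mathcal I_A(v))\to H^i(\mathcal I_{A_0}(v))$ is surjective for all $i$ and $v$. By induction $H^i(\mathcal I_{A_0}(v))\to H^i(\mathcal I_C(v))$ is surjective, hence so is the composite, and (S6)(a) concludes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}(2)]
Let $A'\to A$ be a small extension and $C_A$ an $A$-flat deformation of $C$ with ideal sheaf $\mathcal I_A$. By (S7) it suffices to lift $C_A$ to $A'$. We lift first the Rao module, then the presentation, and finally we check that the resulting family restricts to $C_A$.

\emph{Lifting the module.} By Lemma~\ref{lem:basechange}, $M_A=H^1_*(\mathcal I_A)$ has $A$-free pieces and $M_A\otimes_Ak=M$, so $M_{A,v}\ne0$ only for $v\in S(M)$. Choose free $A'$-modules $M_{A',v}$ with $M_{A',v}\otimes A=M_{A,v}$, and lift each multiplication $x_i:M_{A,v}\to M_{A,v+1}$ to an arbitrary $A'$-linear map $M_{A',v}\to M_{A',v+1}$. These maps define a graded $R_{A'}$-module if $x_ix_j=x_jx_i$. Both sides are maps $M_{A',v}\to M_{A',v+2}$, and by $(*)$ the source or the target is zero. So we obtain a finitely generated $R_{A'}$-module $M_{A'}$ with $M_{A'}\otimes_{A'}A=M_A$.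 This is the only use of $(*)$ in part (2).

\emph{Lifting the presentation.} Choose an exact sequence $G_1'\to G_0'\to M_{A'}\to0$ with $G'_i$ free over $R_{A'}$. Let $N'=\ker(G_1'\to G_0')$ and $G_i=G_i'\otimes A$. Then $G_1\to G_0\to M_A\to0$ is exact, and $N:=\ker(G_1\to G_0)=N'\otimes A$ by Lemma~\ref{lem:syzygy}(a). The module $H^0_*(\mathcal I_A)$ is an ideal of $R_A$, hence finitely generated. By (S3) and Lemma~\ref{lem:basechange}, Lemmas~\ref{lem:syzygy}(c) and~\ref{lem:present} apply to $\mathcal I_A$ and give a map $\Phi:P\to N\oplus F$, with $P$ and $F$ free over $R_A$, such that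
\[
0\to\tilde P\xrightarrow{\Phi}\tilde N\oplus\tilde F\to\mathcal I_A\to0
\]
is exact. Let $P',F'$ be free $R_{A'}$-modules lifting $P,F$. Since $N'\oplus F'\to N\oplus F$ is surjective and $P'$ is free, $\Phi$ lifts to $\Phi':P'\to N'\oplus F'$. Modulo $\mathfrak m_{A'}$ the sheaf map $\Phi'$ becomes $\Phi\otimes_Ak$, which is injective with cokernel $\mathcal I_C$ since $\mathcal I_A$ is flat. The sheaf $\tilde N'$ is a bundle with $\det\tilde N'=\det\tilde G_1'\otimes(\det\tilde G_0')^{-1}$. So Lemma~\ref{lem:HB} applies over $\operatorname{Spec}A'$, and its map $\bar h'$ identifies $\operatorname{coker}\Phi'$ with the ideal sheaf of an $A'$-flat subscheme $C_{A'}\subset\mathbb P_{A'}$.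

\emph{The restriction to $A$.} We have $\operatorname{coker}\Phi'\otimes A=\operatorname{coker}\Phi=\mathcal I_A$, so the restriction of $C_{A'}$ has ideal sheaf $\bar h(\mathcal I_A)$, where $\bar h=\bar h'\otimes A:\mathcal I_A\to\mathcal O_{\mathbb P_A}$. By Lemma~\ref{lem:hom}, $\bar h$ is $c$ times the inclusion with $c\in A$. Since $\bar h\otimes k\neq0$, the element $c$ is a unit and $\bar h(\mathcal I_A)=\mathcal I_A$. Thus $C_{A'}$ lifts $C_A$.
\end{proof}

\section{Generic smoothness and local constancy}\label{sec:generic}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]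
Let $V$ be an irreducible component containing a curve $C_1$ that satisfies $(*)$. We define three nonempty open subsets of $V$, using the bounds $v_-,v_+$ of Lemma~\ref{lem:bounded}.

Let $U_1\subset V$ be the set where $h^1(\mathcal I_C(v))=0$ for all $v\notin S(M(C_1))$. Only the finitely many $v\in[v_-,v_+]$ impose a condition, so $U_1$ is open by semicontinuity, and it contains $(C_1)$. Its members have $S(M(C))\subset S(M(C_1))$ and therefore satisfy $(*)$. Let $U_2\subset V$ be the set where the length $\ell(C)=\sum_{v=v_-}^{v_+}h^1(\mathcal I_C(v))$ of $M(C)$ takes its minimal value on $V$; it is open since $\ell$ is upper semicontinuous. Let $U_3\subset V$ be the complement in $\mathrm H(d,g)$ of the other components; it is open in $\mathrm H(d,g)$. Then $U=U_1\cap U_2\cap U_3$ is nonempty because $V$ is irreducible, and it is open in $U_3$, hence in $\mathrm H(d,g)$.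

Let $(C)\in U$ and suppose there is a nonzero $\alpha\in\operatorname{Hom}(I,M)$ or a nonzero $\beta\in\operatorname{Hom}(M,E)$. Theorem~\ref{thm:local}(1) gives a family $C_t$ with $C_0=C$ and $M(C_t)\cong\operatorname{coker}\alpha$ or $\ker\beta$, so $\ell(C_t)<\ell(C)$ for closed $t\neq0$. The family defines a morphism $T\to\mathrm H(d,g)$, and $U$ is a neighborhood of $(C)$, so $(C_t)\in U\subset V$ for $t$ in a neighborhood of $0$. This contradicts the minimality of $\ell(C)$ on $V$. Hence both groups vanish, and $\mathrm H(d,g)$ is smooth at every $(C)\in U$ by Theorem~\ref{thm:local}(2).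

If the generic curve of $V$ has Rao module concentrated in at most two consecutive degrees, then $V$ contains a curve satisfying $(*)$, which answers the Question. If $C_1$ is any curve with $\operatorname{diam}M(C_1)\le2$, Buchsbaum or not, a generic curve of a component through $(C_1)$ is a generization of $C_1$ at which $\mathrm H(d,g)$ is smooth.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:constant}]
Suppose there is a nonzero $\alpha$ or $\beta$. Then $\operatorname{coker}\alpha$ or $\ker\beta$ has smaller dimension than $M$ in some degree $v$, and the family of Theorem~\ref{thm:local}(1) shows that $h^1(\mathcal I_{C'}(v))$ is not constant in any neighborhood of $(C)$.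

Conversely, suppose that both groups vanish; this direction does not use $(*)$. Let $\Lambda$ be the local ring of $\mathrm H(d,g)$ at $(C)$, with maximal ideal $\mathfrak n$. Fix $v$, and let $L^\bullet$ be a minimal complex as in (S6) for the universal ideal sheaf twisted by $v$, so that $\operatorname{rk}L^i=h^i(\mathcal I_C(v))$. For $n\geq1$ the complex $L^\bullet\otimes\Lambda/\mathfrak n^n$ computes the cohomology for the deformation of $C$ over the Artin ring $\Lambda/\mathfrak n^n$. By Lemma~\ref{lem:basechange}, $H^i(L^\bullet\otimes\Lambda/\mathfrak n^n)$ is free of rank $\operatorname{rk}L^i$. It is a subquotient of $L^i\otimes\Lambda/\mathfrak n^n$ of the same length, so the differentials of $L^\bullet$ vanish modulo $\mathfrak n^n$. This holds for all $n$, so they vanish by Krull's intersection theorem. Hence $h^1$ of the twisted ideal sheaf has the value $r=h^1(\mathcal I_C(v))$ at every point of $\operatorname{Spec}\Lambda$, in particular at the generic points of the components through $(C)$. The closed set $\{h^1\ge r\}$ therefore contains these components, which together form a neighborhood of $(C)$, and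 the open set $\{h^1\le r\}$ contains $(C)$. So $h^1=r$ near $(C)$. By Lemma~\ref{lem:bounded} only finitely many $v$ matter, and we intersect the neighborhoods.
\end{proof}

\begin{remark}
Condition $(*)$ was used at two points: in Lemma~\ref{lem:vanish}, which lets the presentation follow the deformation of the middle term, and in lifting the module $M_A$. That $C$ is locally Cohen--Macaulay was used through (S3), which makes the kernels $\mathcal P_0$ and $\mathcal K$ bundles and gives $M$ finite length. That $k$ is algebraically closed was used to treat closed points of $T$ and of $\mathrm H(d,g)$ as $k$-points. The assumption on the characteristic is part of the setting of the Question and was not invoked in the arguments above.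
\end{remark}

\section{Three consecutive degrees}\label{sec:three}

This section relies on a theorem of Mumford and is not used elsewhere. Mumford \cite{Mumford} (see \cite[\S13]{HartshorneDT}) proved that the Hilbert scheme of smooth connected space curves with $(d,g)=(14,24)$ has a nonreduced component whose generic curve is some $C\in|4H+2L|$ on a smooth cubic surface $X$, where $H$ is the hyperplane class and $L\subset X$ is a line. Smooth connected curves form an open subset of $\mathrm H(14,24)$, so the closure $V$ is a component of $\mathrm H(14,24)$ that is not generically smooth. We show that $\operatorname{diam}M(C)=3$; thus ``two'' cannot be replaced by ``three'' in the Question.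

Choose coordinates $x,y,z,w$ with $L=\{x=y=0\}$, and write the equation of $X$ as $\varphi=xq_1+yq_2$. Let $\bar q_1,\bar q_2\in k[z,w]$ be the restrictions of the quadrics $q_1,q_2$ to $L$. At a point of $L$ we have $d\varphi=q_1\,dx+q_2\,dy$, so $\bar q_1,\bar q_2$ have no common zero, since $X$ is smooth.

For a curve $Y\subset X$ the sequence $0\to\mathcal O(-3)\xrightarrow{\varphi}\mathcal I_Y\to\mathcal O_X(-Y)\to0$ and (S1) give
\begin{equation}\label{eq:cubic}
H^0_*(\mathcal O_X(-Y))=H^0_*(\mathcal I_Y)/\varphi R,\qquad H^1_*(\mathcal O_X(-Y))=H^1_*(\mathcal I_Y).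
\end{equation}
For $Y=C$ this yields $M_v=H^1(\mathcal O_X(nH-2L))$ with $n=v-4$. For $Y=L$ it shows that $H^0_*(\mathcal O_X(-L))$ is generated by $x$ and $y$, and that $H^1(\mathcal O_X(nH-L))=0$ for all $n$, because $R\to k[z,w]$ is surjective.

We compute the restriction of $\mathcal O_X(-L)$ to $L$. It is the conormal sheaf of $L$ in $X$, the quotient of $\mathcal I_L/\mathcal I_L^2=\mathcal O_L(-1)^2$, with basis $x,y$, by the class $(\bar q_1,\bar q_2)$ of $\varphi$. The Koszul sequence
\[
0\to\mathcal O_L(-3)\xrightarrow{(\bar q_1,\bar q_2)}\mathcal O_L(-1)^2\xrightarrow{(\bar q_2,-\bar q_1)}\mathcal O_L(1)\to0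
\]
identifies this quotient with $\mathcal O_L(1)$ in such a way that $x\mapsto\bar q_2$ and $y\mapsto-\bar q_1$. The sequence $0\to\mathcal O_X(nH-2L)\to\mathcal O_X(nH-L)\to\mathcal O_L(n+1)\to0$ now gives the exact sequence
\begin{equation}\label{eq:mumford}
0\to H^0(\mathcal O_X(nH-2L))\to H^0(\mathcal O_X(nH-L))\to k[z,w]_{n+1}\to M_{n+4}\to0,
\end{equation}
in which the middle map sends $rx+r'y$ to $r|_L\,\bar q_2-r'|_L\,\bar q_1$. Its image is the degree $n+1$ part of the ideal $(\bar q_1,\bar q_2)$. Hence
\[
M\cong\big(k[z,w]/(\bar q_1,\bar q_2)\big)(-3).
\]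
The quotient by two coprime binary quadrics has Hilbert series $(1-\tau^2)^2/(1-\tau)^2=1+2\tau+\tau^2$. So $M$ has dimensions $1,2,1$ in degrees $3,4,5$, and $\operatorname{diam}M=3$. Condition $(*)$ fails for the pair of degrees $3$ and $5$.

\begin{remark}
The example also shows that Theorem~\ref{thm:local}(1) fails without $(*)$. For $n\le0$ the second term of \eqref{eq:mumford} is zero, and for $n=1$ the middle map is injective, since $\bar q_1,\bar q_2$ are linearly independent. By \eqref{eq:cubic}, $I_v=\varphi R_{v-3}$ for $v\le5$. Since $M_v=0$ for $v\ge6$, sending $\varphi$ to the generator of $M$ and $I_v$ to zero for $v\ge6$ defines a surjective $\alpha\in\operatorname{Hom}(I,M)$. A family as in Theorem~\ref{thm:local}(1) would have ACM members $C_t$ for $t\ne0$. But a generic $(C)\in V$ lies on no other component and has a neighborhood in $\mathrm H(14,24)$ consisting of curves of the type above, all with $M\neq0$.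
\end{remark}

\begin{thebibliography}{9}

\bibitem{HartshorneAG}
Hartshorne, \emph{Algebraic Geometry}.

\bibitem{HartshorneDT}
Hartshorne, \emph{Deformation Theory}.

\bibitem{Kleppe}
Jan O. Kleppe, \emph{The Hilbert Scheme of Space Curves of Small Diameter}, arXiv:math/0602045 (2006).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Mumford}
Mumford, \emph{Further pathologies in algebraic geometry}, Amer. J. Math. 84 (1962).

\end{thebibliography}
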